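# A compact absolute retract without $Z_2$-points whose product with an interval has only $Z_\infty$-points

## 1. The cone over an acyclic space: one bad point, repaired by an interval

Take a point $x$ of a compact space $X$. Can we always push a map of a cube off $x$ by an arbitrarily small move? Crossing $X$ with an interval gives more room, so a point that cannot be avoided in $X$ may become avoidable in $X\times\mathbb I$. In this section we look at a space where this happens at exactly one point, by an easy argument. Then we ask for a space where it happens at every point at once.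

### Vocabulary

All spaces are metrizable, $\mathbb I=[0,1]$, and products $X\times\mathbb I$ carry the max-metric.

**Definition (absolute retract).** A compact absolute retract (compact AR) is a compact metrizable space that is a retract of every metrizable space containing it as a closed subspace; equivalently, it is a retract of the Hilbert cube.

**Definition ($Z_n$-sets and $Z_n$-points).** Let $n\in\{0,1,2,\dots\}$. A closed subset $A$ of a compact metric space $X$ is a $Z_n$-set in $X$ if every map $f:\mathbb I^n\to X$ can be uniformly approximated, arbitrarily closely, by maps $g:\mathbb I^n\to X\setminus A$. It is a $Z_\infty$-set if it is a $Z_n$-set for every $n$. A point $x$ is a $Z_n$-point (or $Z_\infty$-point) if $\{x\}$ is a $Z_n$-set (or $Z_\infty$-set).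

A $Z_n$-point is a $Z_k$-point for $k\le n$: compose $f:\mathbb I^k\to X$ with the projection $\mathbb I^n\to\mathbb I^k$, approximate, and restrict to a face. If for every $\epsilon>0$ there is a map $X\to X\setminus\{x\}$ that is $\epsilon$-close to the identity, then $x$ is a $Z_\infty$-point: compose $f$ with that map. Three examples follow.

* The endpoint $0$ of $\mathbb I$ is a $Z_\infty$-point, by the maps $u\mapsto\max(u,\kappa)$ with small $\kappa>0$.
* Every point $q$ of the Hilbert cube $\mathbb I^{\mathbb N}$ is a $Z_\infty$-point: replace the $i$-th coordinate, $i$ large, by a constant different from $q_i$.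
* If $x$ has an open neighborhood homeomorphic to $\mathbb R^m$, $m\ge1$, then $x$ is not a $Z_m$-point. Work in the chart, let $B$ be a round ball of radius $r$ about $x$, and let $f:\mathbb I^m\to B$ be a homeomorphism. A map $g$ close enough to $f$ stays in the chart and is $r/2$-close to $f$ there. If $g$ misses $x$, the segments from $f(w)$ to $g(w)$, $w\in\partial\mathbb I^m$, miss $x$. So $f|_{\partial\mathbb I^m}$ is homotopic in $\mathbb R^m\setminus\{x\}$ to $g|_{\partial\mathbb I^m}$, which extends over $\mathbb I^m$. This is impossible, since $f$ maps $\partial\mathbb I^m$ homeomorphically onto a sphere around $x$.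

"Acyclic" means that reduced integral singular homology vanishes; acyclic spaces are nonempty and path connected. We use three groups of standard facts.

* (F1) (J.H.C. Whitehead) If $P,Q,A$ are compact ANRs, $A\subset P$ is closed and $f:A\to Q$ is a map, then the adjunction space $P\cup_fQ$ is a compact ANR. Open subsets, retracts and finite products of ANRs are ANRs.
* (F2) An AR is contractible, and a contractible ANR is an AR. ANRs have the homotopy type of CW complexes, so by the Hurewicz and Whitehead theorems a simply connected acyclic ANR is contractible, hence an AR. An AR is an absolute extensor for metrizable spaces: maps into it extend from closed subsets.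
* (F3) If $X$ is a compact ANR and $\eta>0$, there is $\epsilon>0$ such that any two $\epsilon$-close maps into $X$ are homotopic through a homotopy with tracks of diameter $<\eta$.

Put $\mathrm{Cone}(L)=L\times[0,1]/L\times\{0\}$, with points $(x,v)$ and apex $v=0$. If $L$ is a compact ANR, then $\mathrm{Cone}(L)$ is a compact ANR by (F1): attach $L\times[0,1]$ to a point along $L\times\{0\}$. It is contractible, hence an AR.

### The box around an apex

**Lemma 1.** Let $L$ be an acyclic compact ANR, $N=\mathrm{Cone}(L)$, $\partial N=L\times\{1\}$, and $J=[a,b]$ with $a<b$. Then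
$$S=(\partial N\times J)\cup(N\times\partial J)\subset N\times J$$
is a compact AR. Hence there is a retraction $N\times J\to S$.

*Proof.* $S$ arises from $L\times J$ by attaching two copies of $\mathrm{Cone}(L)$ along $L\times\partial J$, so it is a compact ANR by (F1). Let $U_+=S\setminus(N\times\{a\})$ and $U_-=S\setminus(N\times\{b\})$. These are open and cover $S$. Along the $J$-coordinate, $U_+$ deformation retracts onto the contractible set $N\times\{b\}$, and $U_-$ onto $N\times\{a\}$. Their intersection $\partial N\times(a,b)\simeq L$ is path connected and acyclic. By van Kampen $S$ is simply connected, and by Mayer–Vietoris it is acyclic. So $S$ is an AR by (F2), and, being closed in $N\times J$, it is a retract of it. $\square$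

Note that $\pi_1(L)$ may be nontrivial. The product direction suspends $L$, and the suspension kills the fundamental group.

### A test for not being a $Z_2$-point

**Lemma 2.** Let $X$ be a compact AR, $x\in X$, and let $\alpha:S^1\to X\setminus\{x\}$ be a loop that is not null-homotopic in $X\setminus\{x\}$. Then $x$ is not a $Z_2$-point of $X$.

*Proof.* Let $\rho$ be the metric of $X$, and suppose $x$ is a $Z_2$-point. By (F3) there is $\epsilon>0$ such that every map $S^1\to X$ that is $\epsilon$-close to $\alpha$ is homotopic to $\alpha$ with tracks of diameter $<\rho(x,\alpha(S^1))$. Each track contains a point of $\alpha(S^1)$, so the homotopy runs in $X\setminus\{x\}$. As $X$ is contractible, $\alpha$ extends to $f:D^2\to X$. Since $D^2\cong\mathbb I^2$, there is $g:D^2\to X\setminus\{x\}$ that is $\epsilon$-close to $f$. Gluing to $g$ the homotopy from $g|_{S^1}$ to $\alpha$ gives a disc in $X\setminus\{x\}$ with boundary $\alpha$. So $\alpha$ is null-homotopic in $X\setminus\{x\}$, a contradiction. $\square$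

### The easy case

Let $K$ be the Poincaré homology sphere $\Sigma$ minus an open ball $B$. Removing a ball does not change $\pi_1$ (van Kampen, the boundary sphere $S^2$ being simply connected), so $\pi_1(K)\ne1$. Also $K$ is acyclic. Indeed $H_3(K)=0$, because $K$ is a connected compact $3$-manifold with nonempty boundary. In the Mayer–Vietoris sequence of $\Sigma=K\cup\bar B$ the map $H_3(\Sigma)\to H_2(S^2)$ is an isomorphism, since it sends the fundamental class to the class of $\partial\bar B$ up to sign; and $H_2(\Sigma)=H_1(\Sigma)=0$ gives $H_2(K)=H_1(K)=0$. So $K$ is an acyclic compact ANR. Fix an essential loop $\gamma:S^1\to K$.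

**Proposition 3.** Let $X_0=\mathrm{Cone}(K)$, with apex $c$. Then $c$ is not a $Z_2$-point of the compact AR $X_0$. But for all $t\in\mathbb I$ and $\epsilon>0$ there is a map $X_0\times\mathbb I\to(X_0\times\mathbb I)\setminus\{(c,t)\}$ that is $\epsilon$-close to the identity; so $(c,t)$ is a $Z_\infty$-point of $X_0\times\mathbb I$.

*Proof.* The loop $\alpha_0=(\gamma,1)$ is essential in $X_0\setminus\{c\}=K\times(0,1]\simeq K$. By Lemma 2, $c$ is not a $Z_2$-point.

For $t=0$ use $(x,u)\mapsto(x,\max(u,\kappa))$, for $t=1$ use $(x,u)\mapsto(x,\min(u,1-\kappa))$, with small $\kappa>0$. Let $0<t<1$. Choose a small subcone $N=\{v\le v_0\}$, which is again a cone over $K$ after rescaling $v$, and $J=[t-\kappa,t+\kappa]\subset(0,1)$, so that $\operatorname{diam}(N\times J)<\epsilon$. The points of $N\times J$ outside the set $S$ of Lemma 1 are interior points of $N\times J$ in $X_0\times\mathbb I$. So the retraction $N\times J\to S$ and the identity outside $N\times J$ form a continuous map. It is $\epsilon$-close to the identity and misses $(c,t)\notin S$. $\square$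

### What changes when every point must behave like this

The space $X_0$ behaves as desired at its apex and fails elsewhere in two ways.

* Choose $\gamma$ piecewise smooth, hence not onto. The disc $(s,v)\mapsto(\gamma(s),v)$, $v\in[0,1]$, bounds $\alpha_0$ and misses every point $(z,v)$, $v>0$, with $z\notin\gamma(S^1)$. At those points $\alpha_0$ detects nothing.
* If $z$ is an interior point of the $3$-manifold $K$, then $((z,\frac12),\frac12)$ has a neighborhood in $X_0\times\mathbb I$ homeomorphic to $\mathbb R^5$, so it is not a $Z_5$-point.

Other familiar spaces do not help. For $X$ a point or $X=\mathbb I^m$, the product $X\times\mathbb I$ is a cube, and its interior points are not $Z_{\dim}$-points. For the Hilbert cube all points of $X\times\mathbb I$ are $Z_\infty$-points, but so are all points of $X$. So we ask the following, which is a question from Taras Banakh, Vesko Valov, "General Position Properties in Fiberwise Geometric Topology", arXiv:1001.2494 (2010).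

**Question.** Does a compact absolute retract $X$ contain a $Z_2$-point provided all points of the product $X\times\mathbb I$ are $Z_\infty$-points?

## 2. The two theorems, and why loops and discs are the right test

The answer is no.

**Theorem 4.** There is a compact absolute retract $X$ such that

1. for every $(x,t)\in X\times\mathbb I$ and every $\epsilon>0$ there is a map $\Phi:X\times\mathbb I\to(X\times\mathbb I)\setminus\{(x,t)\}$ that is $\epsilon$-close to the identity; in particular all points of $X\times\mathbb I$ are $Z_\infty$-points;
2. there are loops $\alpha,\beta:S^1\to X$ with disjoint images such that every map $g:D^2\to X$ with $g|_{S^1}=\alpha$ or $g|_{S^1}=\beta$ is surjective; consequently $X$ has no $Z_2$-point.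

The last clause follows from Lemma 2. A point $x$ misses the image of one of the loops, say $\alpha$. If $\alpha$ were null-homotopic in $X\setminus\{x\}$, it would bound a disc missing $x$. So $x$ is not a $Z_2$-point. This is why there are two loops.

**Theorem 5 (the number 2 is sharp).** If $X$ is a compact AR and $(x,\frac12)$ is a $Z_2$-point of $X\times\mathbb I$, then $x$ is a $Z_1$-point of $X$. Hence if all points of $X\times\mathbb I$ are $Z_\infty$-points, then all points of $X$ are $Z_1$-points, while by Theorem 4 possibly none is a $Z_2$-point.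

So an obstruction carried by paths is excluded, and one carried by discs is the first that can exist. We prove Theorem 5 now; it is independent of the rest.

**Step 1 (this step shows that $X\setminus\{x\}$ is dense).** If $X=\{x\}$, then $X\times\mathbb I\cong\mathbb I$. A map close to the projection $\mathbb I^2\to\mathbb I$ takes values below and above $\frac12$, so by connectedness of $\mathbb I^2$ it takes the value $\frac12$. Thus $(x,\frac12)$ is not a $Z_2$-point, contrary to hypothesis. So $X\ne\{x\}$. As $X$ is connected, $\{x\}$ is not open.

**Step 2 (this step shows that $x$ does not separate small neighborhoods).** *Claim: if $U$ is a path connected open neighborhood of $x$, then $U\setminus\{x\}$ is path connected.* Suppose $a,b$ lie in different path components of $U\setminus\{x\}$. Let $A$ be the path component of $a$ and $B=U\setminus(\{x\}\cup A)\ni b$. Both are open, as $X$ is locally path connected. Let $f:\mathbb I\to U$ be a path from $a$ to $b$, and let $f^*:\mathbb I^2\to X\times\mathbb I$, $f^*(r,t)=(f(r),t)$. Choose $\eta<\frac12$ such that the $\eta$-neighborhoods of $f(\mathbb I)$,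 $a$, $b$ lie in $U$, $A$, $B$ respectively. Let $G=(g,h)$ be a map that misses $(x,\frac12)$ and whose distance from $f^*$ is less than $\eta$. Since $G$ misses $(x,\frac12)$,
$$P=\{g=x,\ h\ge\tfrac12\},\qquad P'=\{g=x,\ h\le\tfrac12\}$$
are disjoint closed subsets of $\mathbb I^2$. So $O=\mathbb I^2\setminus P$ and $O'=\mathbb I^2\setminus P'$ form an open cover of $\mathbb I^2$. As $g$ has values in $U$,
$$O\cap O'=\{g\ne x\}=g^{-1}(A)\sqcup g^{-1}(B).$$
The left edge of the square lies in $g^{-1}(A)$ and the right edge in $g^{-1}(B)$. The corners $(0,0)$ and $(1,0)$ are joined in $O$ by the bottom edge, where $h<\frac12$. They are joined in $O'$ by the left, top and right edges, because $g\ne x$ on the left and right edges and $h>\frac12$ on the top edge. Since $H_1(\mathbb I^2)=0$, exactness of the Mayer–Vietoris sequence makes $H_0(O\cap O')\to H_0(O)\oplus H_0(O')$ injective. The difference of the classes of the two corners goes to $0$, so the corners lie in one path component of $O\cap O'$. But they lie in the disjoint open sets $g^{-1}(A)$ and $g^{-1}(B)$, which cover $O\cap O'$. This is a contradiction.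

**Step 3 (this step pushes a path off $x$).** Let $f:\mathbb I\to X$ and $\epsilon>0$. Choose a path connected open $U\ni x$ of diameter $<\epsilon$. By Lebesgue's lemma there is a subdivision of $\mathbb I$ such that $f$ maps each subinterval into $U$ or into $X\setminus\{x\}$. Consider the maximal runs $[r,r']$ of consecutive subintervals whose images contain $x$. Then $f([r,r'])\subset U$; also $f(r)\ne x$ if $r\ne0$ and $f(r')\ne x$ if $r'\ne1$, because the neighboring subinterval does not belong to the run. On each run replace $f$ by a path in $U\setminus\{x\}$ with the same endpoints; where $r=0$ or $r'=1$, the corresponding endpoint may be any point of $U\setminus\{x\}$, which is nonempty by Step 1. This is possible by Step 2. The new map is $\epsilon$-close to $f$ and misses $x$. So $x$ is a $Z_1$-point, and Theorem 5 is proved. $\blacksquare$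

## 3. Finite sets of cone points and the inverse limit they suggest

We want every disc bounded by $\alpha$ to be onto. In $X_0$ every disc bounded by $\alpha_0$ passes through one point. In a limit $X=\varprojlim X_n$ we could ask that $X_n$ contains a finite set $C_n$ of points like the apex, that $C_n$ becomes denser and denser as $n$ grows, and that every disc bounded by $\alpha_n$ passes through every point of $C_n$. Then a disc in $X$ bounded by $\alpha=(\alpha_n)$ has dense image, and by compactness it is onto. The points of $C_n$ will be of the following kind.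

**Definition (conical point).** A point $c\in X$ is conical if there are an acyclic compact ANR $L_c$ (the link), a closed neighborhood $N_c$ of $c$ and a homeomorphism $h_c:\mathrm{Cone}(L_c)\to N_c$ that sends the apex to $c$ and is such that $h_c(\{v<1\})$ is open in $X$.

We write $(x,v)$ for $h_c(x,v)$ and $\partial N_c=h_c(L_c\times\{1\})$. The subcones $\{v\le v_0\}$, rescaled, are arbitrarily small neighborhoods of the same kind. By Section 1, $N_c$ is a compact AR. For example, the apex of $X_0=\mathrm{Cone}(K)$ is conical with link $K$ and $N_c=X_0$.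

Three things must be arranged. We must miss points $(x,t)$ also when $x$ is not conical (Sections 4 and 5). We must turn few conical points into many so that every disc still meets every one of them (Section 6). And the new points must spread over the space under such control that the limit is an AR (Sections 7 to 10).

## 4. Pushing $X\times\mathbb I$ off finitely many conical points

**Lemma 6.** Let $X$ be a compact AR with metric $\rho$, $C\subset X$ a finite nonempty set of conical points, and $\theta>0$. There is $\kappa>0$ such that for every $t\in\mathbb I$ there is a map $\psi_t:X\times\mathbb I\to X\times\mathbb I$, $\theta$-close to the identity, whose image misses $B(C,\kappa)\times\{t\}$, where $B(C,\kappa)$ is the open $\kappa$-neighborhood of $C$. Any smaller $\kappa>0$ works as well.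

**Step 1 (this step reduces to missing $C\times\{t\}$ for one $t$).** Suppose for each $t$ we have a map $\theta$-close to the identity whose image misses $C\times\{t\}$. The image is compact, so it misses $B(C,\kappa_t)\times(t-\kappa_t,t+\kappa_t)$ for some $\kappa_t>0$. Cover $\mathbb I$ by finitely many of the intervals $(t-\kappa_t,t+\kappa_t)$, use for each parameter the map of an interval containing it, and let $\kappa$ be the least of the finitely many $\kappa_t$.

**Step 2 (this step constructs the map for one $t$).** Let $0<\kappa'<\theta$. For $t=0$ use $(x,u)\mapsto(x,\max(u,\kappa'))$, and for $t=1$ use $(x,u)\mapsto(x,\min(u,1-\kappa'))$, with $\kappa'<1$. Let $0<t<1$. Take pairwise disjoint conical neighborhoods $N_c$ ($c\in C$) and $J=[t-\kappa',t+\kappa']\subset(0,1)$, so small that $\operatorname{diam}(N_c\times J)<\theta$ for all $c$. Put $S_c=(\partial N_c\times J)\cup(N_c\times\partial J)$. Lemma 1 gives retractions $N_c\times J\to S_c$. Points of $N_c\times J$ outside $S_c$ lie in $h_c(\{v<1\})\times\operatorname{int}J$, which is open in $X\times\mathbb I$. So the retractions together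 with the identity outside $\bigcup_cN_c\times J$ form a continuous map. It is $\theta$-close to the identity. It misses $C\times\{t\}$, since $(c,t)\notin S_c$ and the $N_c$ are disjoint. $\square$

## 5. The double: two lifts that cannot both reach a given point

Suppose we have a limit $X$, projections $\pi_n:X\to X_n$, and maps $S_n:X_n\to X$ with $S_n\pi_n$ close to the identity. The first map to try against $(x,t)$ is
$$X\times\mathbb I\xrightarrow{\ \pi_n\times\mathrm{id}\ }X_n\times\mathbb I\xrightarrow{\ \psi_t\ }X_n\times\mathbb I\xrightarrow{\ S_n\times\mathrm{id}\ }X\times\mathbb I .$$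
At height $t$ its image lies in $S_n(M)\times\{t\}$, where $M=X_n\setminus B(C_n,\kappa)$. Lemma 6 removes only a small neighborhood of $C_n$, so $M$ is almost everything. If $x\in S_n(M)$, nothing prevents the map from hitting $(x,t)$, and here this attempt stops.

The remedy is to give $M$ two lifts to the next space, far apart from each other in comparison with the later errors. A given $x$ can be near at most one of them, and we use the other. The lifts may come together over $C_n$, because at height $t$ Lemma 6 keeps us away from $C_n$.

**Lemma 7 (doubling).** Let $X$ be a compact AR and $C\subset X$ a finite nonempty set of conical points. Let $Y=D(X)=X\times[0,1]/\!\sim$, where for each $c\in C$ the arc $\{c\}\times[0,1]$ is collapsed to a point, again called $c$. Write $[x,u]$ for points, $\mathrm{pr}[x,u]=x$, $\iota_j(x)=[x,j]$ for $j=0,1$, and $G_\tau[x,u]=[x,(1-\tau)u]$. Then $Y$ is a compact AR, each $c\in C$ is conical in $Y$, $G$ is a homotopy from $\mathrm{id}_Y$ to $\iota_0\,\mathrm{pr}$, $\mathrm{pr}^{-1}(c)=\{c\}$ for $c\in C$, and $\iota_0(X\setminus C)\cap\iota_1(X\setminus C)=\emptyset$.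

*Proof.* $Y$ is a compact ANR by (F1): attach $X\times[0,1]$ to $C$ along the projection $C\times[0,1]\to C$. The formula for $G$ respects the collapsing, and $G_0=\mathrm{id}$, $G_1=\iota_0\,\mathrm{pr}$. Since $X$ is contractible, $\iota_0\,\mathrm{pr}=\iota_0\circ\mathrm{id}_X\circ\mathrm{pr}$ is null-homotopic. So $Y$ is contractible, hence an AR. For $c\in C$ take $N_c$ in $X$ containing no other point of $C$, with link $L$. The image of $N_c\times[0,1]$ in $Y$ is
$$\mathrm{Cone}(L)\times[0,1]/(\mathrm{apex}\times[0,1])\cong\mathrm{Cone}(L\times[0,1]),\qquad((x,v),u)\leftrightarrow((x,u),v),$$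
the correspondence being a continuous bijection of compact spaces. The part $\{v<1\}$ is open, and $L\times[0,1]$ is an acyclic compact ANR. So $c$ is conical in $Y$ with link $L\times[0,1]$. The last two statements are clear. $\square$

For example, if $X=\mathrm{Cone}(K)$ and $C$ is the apex, then $D(X)=\mathrm{Cone}(K\times[0,1])$.

## 6. One cone point turned into several: the diagonal of $L^l$

### Why several parallel cones do not work

Let $c$ be conical with $N_c=\mathrm{Cone}(L)$, and suppose we want two conical points instead of one. The first thing to try is to remove $\{v<\frac12\}$ and to glue to $L\times[\frac12,1]$, along $L\times\{\frac12\}$, a cylinder $L\times T$ over an arc $T$, with two cones over $L$ attached along $L\times\{t_1\}$ and $L\times\{t_2\}$. The result is homotopy equivalent to $L$ with two cones attached. It is acyclic and simply connected by Mayer–Vietoris and van Kampen, so it is an AR. But a loop in $L\times\{1\}$ can be moved through the collar and the cylinder to $L\times\{t_1\}$ and contracted in the first cone. It bounds a disc that misses the apex of the second cone.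 A disc needs only one cone, and the requirement that every disc meet every cone point is lost.

### The remedy

Replace $L\times T$ by $L^l\times T$. Attach the outer collar along the diagonal, and let the $i$-th cone kill only the $i$-th coordinate. A loop on the diagonal is then the same loop in all coordinates simultaneously, and each coordinate can be killed only at its own cone point.

Let $L$ be an acyclic compact ANR, $*\in L$ a point, $T$ a finite tree with a point called "root" (possibly $T=\{\text{root}\}$), and $t_1,\dots,t_l\in T$ distinct points, $l\ge1$. Let $\Delta:L\to L^l$ be the diagonal, $j_i:L\to L^l$ the $i$-th coordinate embedding (other coordinates $*$), and $\mathrm{pr}_i:L^l\to L$ the projection. Let $N'$ be obtained from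
$$L\times[\tfrac12,1]\ \ (\text{the collar}),\qquad L^l\times T,\qquad\mathrm{Cone}_i=\mathrm{Cone}(L)\quad(1\le i\le l)$$
by gluing $(x,\frac12)\sim(\Delta x,\text{root})$ for the collar and $(x,1)\sim(j_i(x),t_i)$ for the base points $(x,1)\in\mathrm{Cone}_i$. Let $c_i$ be the apex of $\mathrm{Cone}_i$, and let $\partial N'=L\times\{1\}$ be the outer end of the collar.

**Lemma 8.** (a) $N'$ is a compact AR. (b) For each $i$ there is a map $\sigma_i:N'\to\mathrm{Cone}(L)$ with $\sigma_i(x,u)=(x,u)$ on the collar and $\sigma_i^{-1}(\mathrm{apex})=\{c_i\}$; moreover $\sigma_i((*,\dots,*),t)=(*,\frac12)$ for all $t\in T$.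

*Proof of (a).* By (F1), attaching the collar and the cones to $L^l\times T$, $N'$ is a compact ANR. Collapsing the collar, $N'$ deformation retracts to $Z=(L^l\times T)\cup\bigcup_i\mathrm{Cone}_i$. Let $U_0=Z\setminus\{c_1,\dots,c_l\}$, which deformation retracts radially onto $L^l\times T\simeq L^l$, and let $V_i=\{v<1\}\subset\mathrm{Cone}_i$. These sets are open, each $V_i$ is contractible, the $V_i$ are disjoint, and $U_0\cap V_i=L\times(0,1)\simeq L$ is path connected and acyclic. By Künneth $L^l$ is acyclic. Adding the $V_i$ one at a time, Mayer–Vietoris shows that $Z$ is acyclic. Van Kampen shows that $\pi_1(Z)$ is the quotient of $\pi_1(L^l)=\pi_1(L)^l$ by the normal closure of the images of all $(j_i)_*$ (change base points along $\{(*,\dots,*)\}\times T$). These are the coordinate subgroups, which generate $\pi_1(L)^l$. So $\pi_1(Z)=1$, and $N'$ is an AR by (F2).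

*Proof of (b).* Put $\sigma_i(x,u)=(x,u)$ on the collar, $\sigma_i(\vec x,t)=(\mathrm{pr}_i\vec x,\frac12)$ on $L^l\times T$, $\sigma_i=(*,\frac12)$ on $\mathrm{Cone}_j$ for $j\ne i$, and $\sigma_i(x,v)=(x,\frac v2)$ on $\mathrm{Cone}_i$. The gluings are respected because $\mathrm{pr}_i\Delta=\mathrm{id}$, $\mathrm{pr}_ij_i=\mathrm{id}$, and $\mathrm{pr}_ij_j\equiv*$ for $j\ne i$. The value is the apex only at $c_i$. $\square$

In particular a loop in $\partial N'=L\times\{1\}$ that is essential in $L$ is essential in $N'\setminus\{c_i\}$ for every $i$, since $\sigma_i$ maps $N'\setminus\{c_i\}$ to $\mathrm{Cone}(L)\setminus\{\mathrm{apex}\}\simeq L$ and is the identity on $L\times\{1\}$. So every disc bounded by such a loop in $N'$ meets all the $c_i$.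

## 7. Spreading the new cone points: trees and strips

The tree $T$ lets the new cone points spread out. We give each $T$ a map $a$ into the rest of the space and let the new space project so that $L^l\times\{t\}$ and the cone at $t_i$ go to $a(t)$ and $a(t_i)$. If the $a(t_i)$ are dense, the projections of the new cone points are dense.

For repeating the construction, however, density of points is not enough. The next trees are made from short *paths* to cone points. If we only replaced $N_c$ by $N_c'$, every path from a point $e$ outside the conical neighborhoods to a new cone point would have to cross some $\partial N_c$, so its projection would have diameter at least the distance from $e$ to $\bigcup_cN_c$, even when some new cone point projects to $e$. For this reason we glue in strips $T\times[0,1]$, shortcuts from the point $((*,\dots,*),t)$ to $a(t)$. What a strip costs is that the homotopies must respect it.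

**Proposition 9 (insertion).** Let $Y$ be a compact AR with metric $\rho_Y$, $C\subset Y$ a finite nonempty set of conical points, and $\delta>0$ such that

$(*)$ every point of $Y$ can be joined to a point of $C$ by a path of $\rho_Y$-diameter $<\delta$.

Let $\epsilon>0$ and let $A_0\subset Y\setminus C$ be compact. There are a compact AR $Y^+$, a finite nonempty set $C^+\subset Y^+$ of conical points, a compact set $F$ with $A_0\subset F\subset Y\setminus C$ that is also embedded in $Y^+\setminus C^+$, and maps $p:Y^+\to Y$, $s:Y\to Y^+$, such that:

1. $p$ and $s$ are the identity on $F$, and $\rho_Y(ps(y),y)<5\delta$ for all $y\in Y$;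
2. there is a homotopy $H$ from $\mathrm{id}_{Y^+}$ to $sp$ with $\rho_Y(pH_\tau(z),p(z))<5\delta$ for all $z,\tau$;
3. every $z\in Y^+$ is joined to $C^+$ by a path $\zeta$ with $\operatorname{diam}_{\rho_Y}p(\zeta)<3\epsilon$;
4. for each $c^+\in C^+$ there are $c\in C$ and a map $\sigma:Y^+\to Y$ with $\sigma|_F=\mathrm{id}$ and $\sigma^{-1}(c)=\{c^+\}$.

The closeness in 1 and 2 is of the old size $\delta$, while the density in 3 is of the new size $\epsilon$, which we may choose. The proof takes this and the next section.

**Step 1 (this step cuts out the cones).** Choose pairwise disjoint conical neighborhoods $N_c$ ($c\in C$), disjoint from $A_0$, with $\operatorname{diam}N_c<\min(\delta,\epsilon)$. Let $L_c$ be the link and $F=Y\setminus\bigcup_ch_c(\{v<1\})$. Identify $L_c$ with $\partial N_c\subset F$. Fix $*\in L_c$ and let $b_c=(*,1)\in\partial N_c$. The set $F$ is compact and contains $A_0$. It is a retract of the open set $Y\setminus C$ by the radial push $(x,v)\mapsto(x,1)$ in the punctured cones, so $F$ is a compact ANR.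

**Step 2 (this step chooses the trees that distribute the new points).** $Y$ is compact and locally path connected, so there is a finite $E_0\subset Y$ such that each point of $Y$ can be joined to $E_0$ by a path of diameter $<\epsilon$. Let $E=E_0\cap F$. For $e\in E$ take by $(*)$ a path of diameter $<\delta$ from $e$ to $C$. At the first time it meets the closed set $\bigcup_cN_c$ it is at a point of some $\partial N_{c(e)}$: this time is not in the interior of a cone, because $e\in F$ and the sets $h_c(\{v<1\})$ are open. Up to this time the path has stayed in $F$. Continue inside the path connected set $\partial N_{c(e)}$ to $b_{c(e)}$. So $e$ and $b_{c(e)}$ are joined by a path in $F$ of diameter $<2\delta$.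

Let $T_c$ be the finite tree that is the wedge, at a point "root", of one arc for each $e$ with $c(e)=c$ ($T_c=\{\text{root}\}$ if there is none). Let $a=a_c:T_c\to F$ map the root to $b_c$ and the $e$-arc along the above path from $b_c$ to $e$. All these arcs have images of diameter $<2\delta$ containing $b_c$, and $b_c\in N_c$ with $\operatorname{diam}N_c<\delta$. Hence
$$\operatorname{diam}\big(N_c\cup a(T_c)\big)<5\delta.\tag{1}$$
By uniform continuity of $a$ we can choose distinct $t_1,\dots,t_l\in T_c$ ($l=l_c\ge1$) such that each $t\in T_c$ is joined in $T_c$ to some $t_i$ by an arc whose $a$-image has diameter $<\epsilon$.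

**Step 3 (this step builds $Y^+$).** Let $N_c'$ be the space $N'$ of Section 6 for $L=L_c$, $T=T_c$ and these $t_i$. Let $Y'=F\cup\bigcup_cN_c'$, with $(x,1)$ in the collar glued to $x\in\partial N_c\subset F$. Then $Y^+$ is obtained from $Y'$ by attaching, for every $c$, the strip $B_c=T\times[0,1]$ along the tree
$$A_c=T\times\{0\}\ \cup\ \{\text{root}\}\times[0,1]\ \cup\ T\times\{1\}$$
via
$$(t,0)\sim((*,\dots,*),t),\qquad(\text{root},u)\sim(*,\tfrac{1+u}2)\in\text{collar},\qquad(t,1)\sim a(t)\in F.$$
This is well defined: at $(\text{root},0)$ we have $(\Delta*,\text{root})\sim(*,\frac12)$, and at $(\text{root},1)$ we have $(*,1)\sim b_c=a(\text{root})$. By (F1) all these spaces are compact ANRs. $F$, $N_c'$ and $Y'$ embed in $Y^+$, and $F\cap N_c'=\partial N_c$. Put $C^+=\{c_i:c\in C,\ 1\le i\le l_c\}$, which is disjoint from $F$. Each $c_i$ is conical in $Y^+$ with neighborhood $\mathrm{Cone}_i$ and link $L_c$: all gluing takes place at $v=1$, so $\{v<1\}$ is open.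

**Step 4 (this step defines $p$).** Let $p=\mathrm{id}$ on $F$. On the collar let $p=q_c:L\times[\frac12,1]\to N_c$ be a map with
$$q_c(x,1)=x\in\partial N_c,\qquad q_c(x,\tfrac12)=b_c,\qquad q_c(*,u)=b_c.$$
These prescriptions agree on overlaps, and the extension exists since $N_c$ is an AR. Further, $p(\vec x,t)=a(t)$ on $L^l\times T$, $p=a(t_i)$ on $\mathrm{Cone}_i$, and $p(t,u)=a(t)$ on $B_c$. The gluings are respected:

* at $(x,1)\in$ collar, glued to $x\in\partial N_c$, both values are $x$;
* at $(x,\frac12)\sim(\Delta x,\text{root})$ both values are $b_c$;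
* at $(x,1)\sim(j_ix,t_i)$ both are $a(t_i)$;
* at $(t,0)\sim((*,\dots,*),t)$ both are $a(t)$;
* at $(\text{root},u)\sim(*,\frac{1+u}2)$ both are $b_c$;
* at $(t,1)\sim a(t)\in F$ both are $a(t)$.

Note that $p(N_c'\cup B_c)\subset N_c\cup a(T_c)$.

**Step 5 (this step defines $s$ and proves 1).** Let $s=\mathrm{id}$ on $F$, and let $s|_{N_c}:N_c\to N_c'$ be any extension of the identity of $\partial N_c$; it exists because $N_c'$ is an AR by Lemma 8. For $y\in N_c$, $ps(y)\in N_c\cup a(T_c)$, so by (1)
$$\rho_Y(ps(y),y)<5\delta\quad(y\in Y),\qquad s(y)=y,\ ps(y)=y\quad(y\in F).\tag{2}$$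

**Step 6 (this step proves 3, short paths to the new cone points).** We go through the pieces of $Y^+$.

* (i) $z=(\vec x,t)\in L^l\times T$: move $t$ inside $T$ to a suitable $t_i$ ($p$-diameter $<\epsilon$), then inside the path connected set $L^l\times\{t_i\}$ to the base of $\mathrm{Cone}_i$, and radially to $c_i$; in the last two moves $p$ is constant. From points of $\mathrm{Cone}_i$ move radially.
* (ii) $z=(t,u)\in B_c$: move to $(t,0)$ ($p$ constant), then as in (i). Total $<\epsilon$.
* (iii) $z$ in the collar: move along the collar to $L^l\times\{\text{root}\}$ (the $p$-image lies in $N_c$, of diameter $<\epsilon$), then as in (i). Total $<2\epsilon$.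
* (iv) $z\in F$: take a path $\omega$ in $Y$ of diameter $<\epsilon$ from $z$ to some $e\in E_0$. If $\omega\subset F$, then $e\in E$ and $e=a(t)=(t,1)\in B_{c(e)}$, with $t$ the end of the $e$-arc of $T_{c(e)}$; continue as in (ii), total $<2\epsilon$. Otherwise follow $\omega$ inside $F$ until it first meets $\bigcup_cN_c$, at a point of some $\partial N_c$, and continue as in (iii), total $<3\epsilon$.

**Step 7 (this step proves 4, one detecting map for each new cone point).** Let $c\in C$, $1\le i\le l_c$. Let $\sigma=\mathrm{id}$ on $F$. On $N_{c'}'$, $c'\ne c$, let $\sigma$ be any map to the AR $N_{c'}$ extending the identity of $\partial N_{c'}$. On $N_c'$ let $\sigma=\sigma_i$ be the map to $N_c=\mathrm{Cone}(L_c)$ of Lemma 8(b); it is the identity on $\partial N_c$. On each strip $B_{c'}$ let $\sigma$ be the composition of a retraction $B_{c'}\to A_{c'}$ (a finite tree is an AR) with the map already defined on $A_{c'}$. The latter misses $c$: for $c'\ne c$ its values lie in $N_{c'}\cup F$, and for $c'=c$ they lie in $\{(*,v):v\ge\frac12\}\cup F$. Hence $\sigma^{-1}(c)=\sigma_i^{-1}(c)=\{c_i\}$.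

It remains to prove 2 and to deduce that $Y^+$ is an AR.

## 8. The controlled homotopy from $\mathrm{id}_{Y^+}$ to $sp$

The map $sp$ sends $L^l\times\{t\}$ to the single point $a(t)$, and each strip segment $\{t\}\times[0,1]$ to its top $(t,1)=a(t)$. On the strip we slide upward. On $N_c'$ the homotopy must agree with this sliding where the strip is attached, and must be constant on $\partial N_c$. An extension theorem does the rest, provided that the target is an AR and its projection has diameter $<5\delta$.

**Step 8 (this step provides the target).** Let $\tilde E_c=N_c'\cup B_c$, with $B_c$ attached only along $T\times\{0\}\cup\{\text{root}\}\times[0,1]$, as above; the top is left free. This is a compact ANR by (F1). Each arc of $T$ contributes a square to $B_c$, and the square deformation retracts onto its bottom and root edges, keeping them fixed. So $B_c$ deformation retracts onto $T\times\{0\}\cup\{\text{root}\}\times[0,1]$, and $\tilde E_c\simeq N_c'$ is contractible. Thus $\tilde E_c$ is an AR. There is a natural map $k:\tilde E_c\to Y^+$; it satisfies $k(t,1)=a(t)$.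

**Step 9 (this step prescribes the homotopy on a closed set).** Define $\Theta$, with values in $\tilde E_c$, on a closed subset of $N_c'\times\mathbb I$:

* (Θ1) $\Theta(z,0)=z$;
* (Θ2) $\Theta(z,1)=s(p(z))\in N_c'$ for $z$ in the collar, $\Theta((\vec x,t),1)=(t,1)\in B_c$ on $L^l\times T$, and $\Theta(z,1)=(t_i,1)$ for $z\in\mathrm{Cone}_i$;
* (Θ3) $\Theta(z,\tau)=z$ for $z\in\partial N_c=L\times\{1\}$;
* (Θ4) $\Theta(((*,\dots,*),t),\tau)=(t,\tau)\in B_c$; and $\Theta(z,\tau)=(\text{root},u+\tau(1-u))$ for $z=(*,\frac{1+u}2)=(\text{root},u)$.

In (Θ2), $p(z)=q_c(z)\in N_c$ for $z$ in the collar, so indeed $sp(z)\in N_c'$. The prescriptions are consistent: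

* *Within (Θ2).* At $(x,\frac12)\sim(\Delta x,\text{root})$ the collar value is $sp(z)=s(b_c)=b_c=(*,1)=(\text{root},1)$, which is also the value on $L^l\times\{\text{root}\}$. At $(x,1)\sim(j_ix,t_i)$ both values are $(t_i,1)$.
* *Within (Θ4).* At $((*,\dots,*),\text{root})=(\text{root},0)$ both values are $(\text{root},\tau)$.
* *(Θ3) with the others.* For $\tau=0$ this is clear. For $\tau=1$, $sp(z)=z$ on $\partial N_c$. With (Θ4), at $z=(*,1)=(\text{root},1)$ both values are $(\text{root},1)$.
* *(Θ4) with (Θ1).* At $\tau=0$ the values are $(t,0)=((*,\dots,*),t)$ and $(\text{root},u)$.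
* *(Θ4) with (Θ2).* At $\tau=1$ the values are $(t,1)$, and $(\text{root},1)=b_c=s(b_c)=sp(*,\frac{1+u}2)$.

Since $\tilde E_c$ is an AR, $\Theta$ extends to $\Theta:N_c'\times\mathbb I\to\tilde E_c$.

**Step 10 (this step assembles $H$ and proves 2).** Put $H_\tau=\mathrm{id}$ on $F$, $H_\tau=k\Theta(\cdot,\tau)$ on $N_c'$, and $H_\tau(t,u)=(t,u+\tau(1-u))$ on $B_c$. On $F\cap N_c'=\partial N_c$ these agree by (Θ3). On the bottom and on the root edge of $B_c$ they agree by (Θ4). On the top of $B_c$, which lies in $F$, both are constant in $\tau$. So $H$ is a well-defined homotopy, and $H_0=\mathrm{id}$. Moreover $H_1=sp$: this is clear on $F$ and the collar, and on $L^l\times T$, $\mathrm{Cone}_i$ and $B_c$ it follows from $k(t,1)=a(t)=s(a(t))$, as $a(t)\in F$. Tracks are constant or lie in some $N_c'\cup B_c$, whose $p$-image lies in $N_c\cup a(T_c)$, so by (1) $\rho_Y(pH_\tau(z),p(z))<5\delta$.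

**Step 11 (this step shows that $Y^+$ is an AR).** $Y$ is contractible, so $sp$ is null-homotopic. Since $\mathrm{id}_{Y^+}\simeq sp$, the compact ANR $Y^+$ is contractible, hence an AR. Proposition 9 is proved. $\square$

## 9. The inverse sequence

**Step 1 (this step starts the induction and says what it carries).** Let $X_0=\mathrm{Cone}(K)$ as in Section 1, $C_0=\{\mathrm{apex}\}$, $\alpha_0=(\gamma,1)$, $\beta_0=(\gamma,\frac12)$, $\rho_0$ any metric, and $\delta_0>\operatorname{diam}X_0$. Inductively we have a compact AR $X_n$ with metric $\rho_n$, a finite nonempty set $C_n$ of conical points, $\delta_n>0$, and loops $\alpha_n,\beta_n:S^1\to X_n\setminus C_n$ such that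

* $(a_n)$ every point of $X_n$ is joined to $C_n$ by a path of $\rho_n$-diameter $<\delta_n$;
* $(b_n)$ for every $c\in C_n$, neither $\alpha_n$ nor $\beta_n$ is null-homotopic in $X_n\setminus\{c\}$.

For $n=0$, $(a_0)$ holds by radial paths, and $(b_0)$ holds because $X_0\setminus C_0\simeq K$ and both loops correspond to $\gamma$.

**Step 2 (this step keeps $\mathbb I$-slices and loops away from $C_n$).** Let $\kappa_n$ and $\psi^n_t$ be given by Lemma 6 for $(X_n,C_n,\rho_n)$ and $\theta=\delta_n$, with $\kappa_n$ also smaller than the distance from $C_n$ to $\alpha_n(S^1)\cup\beta_n(S^1)$. Put $M_n=X_n\setminus B(C_n,\kappa_n)$. This is a compact set that contains $\alpha_n(S^1)\cup\beta_n(S^1)$ and is disjoint from $C_n$.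

**Step 3 (this step doubles and fixes the next scale).** Let $Y_n=D(X_n)$ with metric
$$\rho_Y=\max\big(\rho_n\circ\mathrm{pr},\tfrac{\delta_n}2d\big),$$
where $d\le1$ is any compatible metric on $Y_n$; in the product $\rho_n\circ\mathrm{pr}$ both arguments are projected. Condition $(*)$ holds for $Y_n$, $C_n$, $\delta=\delta_n$: lift the paths of $(a_n)$ at constant second coordinate; they end at points of $C_n$. By Lemma 7 the nonempty compact sets $\iota_0(M_n)$, $\iota_1(M_n)$ are disjoint. Let $\mu_n>0$ be smaller than their $\rho_Y$-distance, and put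
$$\delta_{n+1}=\min\big(\tfrac{\delta_n}2,\tfrac{\mu_n}{20}\big),\qquad\epsilon=\tfrac{\delta_{n+1}}3.$$
The size $\delta_{n+1}$ of all later errors is chosen after the gap $\mu_n$ between the two lifts is known.

**Step 4 (this step inserts).** Apply Proposition 9 to $Y_n$ and $C_n$ with $\delta=\delta_n$, this $\epsilon$, and $A_0=\iota_0(M_n)\cup\iota_1(M_n)$. Put $X_{n+1}=Y_n^+$, $C_{n+1}=C_n^+$, and
$$\rho_{n+1}=\max\big(\rho_Y\circ p,\tfrac{\delta_{n+1}}2d'\big)$$
with $d'\le1$ a compatible metric on $X_{n+1}$. Let
$$p_n=\mathrm{pr}\circ p:X_{n+1}\to X_n,\qquad s_n^j=s\circ\iota_j:X_n\to X_{n+1}\ (j=0,1),\qquad s_n=s_n^0,$$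
$\alpha_{n+1}=s_n\alpha_n=\iota_0\alpha_n$, which is a loop in $A_0\subset F\subset X_{n+1}\setminus C_{n+1}$, and similarly $\beta_{n+1}=\iota_0\beta_n$. Since $p=\mathrm{id}$ on $F$, $p_n\alpha_{n+1}=\alpha_n$ and $p_n\beta_{n+1}=\beta_n$.

**Step 5 (this step verifies the induction hypotheses).** $(a_{n+1})$ follows from Proposition 9(3), as $3\epsilon=\delta_{n+1}$ and $\frac{\delta_{n+1}}2d'\le\frac{\delta_{n+1}}2$. For $(b_{n+1})$ let $c^+\in C_{n+1}$, with $c\in C_n$ and $\sigma$ as in Proposition 9(4). Then $\mathrm{pr}\,\sigma\,\alpha_{n+1}=\mathrm{pr}\,\iota_0\alpha_n=\alpha_n$, and $(\mathrm{pr}\,\sigma)^{-1}(c)=\sigma^{-1}(c)=\{c^+\}$. If $\alpha_{n+1}$ were null-homotopic in $X_{n+1}\setminus\{c^+\}$, then $\alpha_n$ would be null-homotopic in $X_n\setminus\{c\}$, contradicting $(b_n)$. The same holds for $\beta$.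

**Step 6 (this step collects the estimates).**

First, $p_n$ is $1$-Lipschitz, and
$$\rho_{n+1}(x,y)\le\max\big(\rho_n(p_nx,p_ny),\tfrac{\delta_n}2\big).\tag{3}$$
Both follow from the definitions of $\rho_Y$ and $\rho_{n+1}$, as $d,d'\le1$ and $\delta_{n+1}\le\delta_n$. Second,
$$\rho_n(p_ns_n^j(x),x)\le5\delta_n\qquad(j=0,1),\tag{4}$$
because $p_ns_n^j(x)=\mathrm{pr}\,ps(\iota_jx)$, $x=\mathrm{pr}\,\iota_jx$, $\mathrm{pr}$ is $1$-Lipschitz and (2) holds. Third, there is a homotopy $H^n$ from $\mathrm{id}_{X_{n+1}}$ to $s_np_n$ with
$$\rho_{n+1}(H^n_\tau(z),z)\le6\delta_n.\tag{5}$$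
First use $H:\mathrm{id}\simeq sp$ of Proposition 9(2), then $\tau\mapsto s(G_\tau(p(z)))$, which goes from $sp$ to $s\iota_0\,\mathrm{pr}\,p=s_np_n$. For points $w$ of the track of $z$ we have $\rho_Y(pw,pz)<5\delta_n$ on the first part. On the second part $\rho_Y(pw,pz)<5\delta_n+\frac{\delta_n}2$, by (2) and since $G$ preserves $\mathrm{pr}$ and so moves points by at most $\frac{\delta_n}2$. Finally $\frac{\delta_{n+1}}2d'\le\delta_n$.

**Step 7 (this step defines $X$ and its metric).** Let $X=\varprojlim(X_n,p_n)$ with projections $\pi_n:X\to X_n$, and $\rho(x,y)=\sup_n\rho_n(\pi_nx,\pi_ny)$. By (3) the sequence $\rho_n(\pi_nx,\pi_ny)$ is nondecreasing. Applying the inequality in (3) repeatedly, with $\delta_m\le\delta_n$ for $m\ge n$, we get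
$$\rho_n(\pi_nx,\pi_ny)\le\rho(x,y)\le\max\big(\rho_n(\pi_nx,\pi_ny),\tfrac{\delta_n}2\big).\tag{6}$$
As $\delta_n\to0$, $\rho$ is a uniform limit of continuous pseudometrics, and it separates points. So $\rho$ is a compatible metric on the compactum $X$.

## 10. The limit is an absolute retract

**Step 1 (this step builds approximate sections $S_n:X_n\to X$).** For $m\ge n$ let $s_{n,m}=s_{m-1}\cdots s_n:X_n\to X_m$, and for $k\le m$ let $p_{k,m}:X_m\to X_k$ be the composed bonding map, which is $1$-Lipschitz by (3). For $m\ge\max(k,n)$, since $p_{k,m+1}s_{n,m+1}=p_{k,m}\,p_ms_m\,s_{n,m}$, (4) gives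
$$\rho_k(p_{k,m+1}s_{n,m+1}x,\ p_{k,m}s_{n,m}x)\le\rho_m\big(p_ms_m(s_{n,m}x),\,s_{n,m}x\big)\le5\delta_m.$$
The $\delta_m$ are summable, so $p_{k,m}s_{n,m}$ converges uniformly as $m\to\infty$ to a map $X_n\to X_k$. These limits are compatible with the bonding maps and define a map $S_n:X_n\to X$. From $s_{n+1,m}s_n=s_{n,m}$, and from the case $k=n$, where the sequence starts with $p_{n,n}s_{n,n}=\mathrm{id}$,
$$S_{n+1}s_n=S_n,\qquad\rho_n(\pi_nS_n(x),x)\le\sum_{m\ge n}5\delta_m\le10\delta_n.\tag{7}$$
In particular $X\ne\emptyset$.

**Step 2 (this step joins consecutive approximations of $\mathrm{id}_X$).** Let $x\in X$, $\tau\in\mathbb I$. By (7) and (5), $\rho_{m+1}(\pi_{m+1}S_{m+1}H^m_\tau\pi_{m+1}x,\ \pi_{m+1}x)\le10\delta_{m+1}+6\delta_m\le11\delta_m$. By (6),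
$$\rho(S_{m+1}H^m_\tau\pi_{m+1}x,\ x)\le11\delta_m,\qquad\rho(S_m\pi_mx,\ x)\le11\delta_m.\tag{8}$$
The second inequality is the case $\tau=1$ of the first, since $S_{m+1}s_mp_m\pi_{m+1}=S_m\pi_m$.

**Step 3 (this step extends everything to the Hilbert cube).** Embed $X$ in the Hilbert cube $Q$ with metric $d_Q$. As $X_m$ is an AR, $\pi_m$ extends to a map $\tilde\pi_m:Q\to X_m$. There is also a map $\lambda^m:Q\times\mathbb I\to X_m$ with
$$\lambda^m_0=p_m\tilde\pi_{m+1},\qquad\lambda^m_1=\tilde\pi_m,\qquad\lambda^m_\tau|_X=\pi_m\ \text{ for all }\tau:$$
extend from the closed set $Q\times\{0,1\}\cup X\times\mathbb I$; the prescriptions agree because $p_m\pi_{m+1}=\pi_m$. The homotopy $S_{m+1}H^m_\tau\tilde\pi_{m+1}$ goes from $S_{m+1}\tilde\pi_{m+1}$ to $S_{m+1}s_mp_m\tilde\pi_{m+1}=S_mp_m\tilde\pi_{m+1}$, and $S_m\lambda^m_\tau$ goes from there to $S_m\tilde\pi_m$. Their concatenations, placed on the intervals $[2^{-m-1},2^{-m}]$, $m\ge0$, give a map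
$$\Lambda:Q\times(0,1]\to X,\qquad\Lambda(\cdot,2^{-m})=S_m\tilde\pi_m.$$
By (8), $\rho(\Lambda(x,\tau),x)\le11\delta_m$ for $x\in X$ and $\tau\in[2^{-m-1},2^{-m}]$; on the second half of this interval $\Lambda(x,\tau)=S_m\pi_mx$. By uniform continuity of $\Lambda$ on $Q\times[2^{-m-1},2^{-m}]$ there are numbers $\eta_m\in(0,\frac1m)$, $m\ge1$, decreasing in $m$, such that
$$x\in X,\ d_Q(q,x)<\eta_m,\ \tau\in[2^{-m-1},2^{-m}]\ \Longrightarrow\ \rho(\Lambda(q,\tau),x)<12\delta_m.\tag{9}$$

**Step 4 (this step chooses the speed at which $\tau\to0$ near $X$).** Let $U_m=\{q:d_Q(q,X)<\eta_m\}$, let $\varphi_m:Q\to\mathbb I$ be continuous with $\varphi_m=0$ on $X$ and $\varphi_m=1$ off $U_m$, and put $\varphi=\sum_{m\ge1}2^{-m}\varphi_m:Q\to[0,1]$. We have $U_1\supset U_2\supset\cdots$ and $\bigcap U_m=X$. If $q\notin U_m$, then $q\notin U_k$ for $k\ge m$, so $\varphi(q)\ge\sum_{k\ge m}2^{-k}\ge2^{-m}$. Hence $\varphi^{-1}(0)=X$.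

**Step 5 (this step defines the retraction and checks its continuity).** Define $r=\mathrm{id}$ on $X$ and $r(q)=\Lambda(q,\varphi(q))$ for $q\notin X$. It is continuous on the open set $Q\setminus X$ and on $X$. Let $q_k\to x\in X$ with $q_k\notin X$. Then $\varphi(q_k)\to0$, so $\varphi(q_k)\in[2^{-m_k-1},2^{-m_k})$ with $m_k\to\infty$. By Step 4, $q_k\in U_{m_k}$ for large $k$, so there is $x_k\in X$ with $d_Q(q_k,x_k)<\eta_{m_k}<\frac1{m_k}$. Hence $x_k\to x$. By (9), $\rho(r(q_k),x_k)<12\delta_{m_k}\to0$, so $r(q_k)\to x$. Thus $r$ is a retraction of $Q$ onto $X$, and $X$ is a compact AR.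

## 11. Missing an arbitrary point of $X\times\mathbb I$

Fix $(x,t)\in X\times\mathbb I$ and $n$. For $j\in\{0,1\}$ let
$$\Phi=(S_{n+1}\times\mathrm{id})\circ(s_n^j\times\mathrm{id})\circ\psi^n_t\circ(\pi_n\times\mathrm{id}):X\times\mathbb I\to X\times\mathbb I.$$
This is the map from Section 5, with a choice of one of the two lifts.

**Step 1 (this step shows that $\Phi$ is $11\delta_n$-close to the identity).** For $(y,u)\in X\times\mathbb I$ let $(y',u')=\psi^n_t(\pi_ny,u)$ and $z=s_n^jy'$, so that $\Phi(y,u)=(S_{n+1}z,u')$. By Lemma 6 with $\theta=\delta_n$, $\rho_n(y',\pi_ny)\le\delta_n$ and $|u'-u|\le\delta_n$. By (3), (7) and (4),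
$$\rho_n(\pi_nS_{n+1}z,\ y')\le\rho_{n+1}(\pi_{n+1}S_{n+1}z,\ z)+\rho_n(p_nz,\ y')\le10\delta_{n+1}+5\delta_n\le10\delta_n.$$
So $\rho_n(\pi_nS_{n+1}z,\pi_ny)\le11\delta_n$, and (6) gives $\rho(S_{n+1}z,y)\le11\delta_n$.

**Step 2 (this step shows that for one choice of $j$ the point $(x,t)$ is missed).** Suppose $\Phi(y,u)=(x,t)$. Then $u'=t$. Since the image of $\psi^n_t$ misses $B(C_n,\kappa_n)\times\{t\}$, we have $y'\in M_n$. Thus $\iota_j(y')\in A_0\subset F$, so $z=s\iota_j(y')=\iota_j(y')$ and $p(z)=\iota_j(y')$. As $S_{n+1}(z)=x$, (7) gives $\rho_{n+1}(\pi_{n+1}x,z)\le10\delta_{n+1}$. By the definition of $\rho_{n+1}$,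
$$\rho_Y\big(p(\pi_{n+1}x),\ \iota_j(M_n)\big)\le10\delta_{n+1}\le\tfrac{\mu_n}2.$$
If this held for $j=0$ and for $j=1$, the distance between $\iota_0(M_n)$ and $\iota_1(M_n)$ would be at most $\mu_n$; but it is $>\mu_n$. So it fails for at least one $j\in\{0,1\}$, and for that $j$ the map $\Phi$ misses $(x,t)$.

As $\delta_n\to0$, part 1 of Theorem 4 follows: for any $f:\mathbb I^m\to X\times\mathbb I$ the maps $\Phi f$ approximate $f$ and miss $(x,t)$, so every point of $X\times\mathbb I$ is a $Z_\infty$-point.

## 12. Every disc bounded by $\alpha$ or $\beta$ is onto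

**Step 1 (this step defines the loops).** Let $\alpha=(\alpha_n)_n$ and $\beta=(\beta_n)_n:S^1\to X$. These are well defined, as $p_n\alpha_{n+1}=\alpha_n$ and $p_n\beta_{n+1}=\beta_n$. Their images are disjoint, since $\pi_0\alpha=\alpha_0=(\gamma,1)$ and $\pi_0\beta=\beta_0=(\gamma,\frac12)$ have disjoint images.

**Step 2 (this step shows that discs are surjective).** Let $g:D^2\to X$ with $g|_{S^1}=\alpha$. Then $\pi_ng$ is a disc in $X_n$ bounded by $\alpha_n$. If it missed some $c\in C_n$, $\alpha_n$ would be null-homotopic in $X_n\setminus\{c\}$, against $(b_n)$. So $\pi_ng(D^2)\supset C_n$ for every $n$. Given $x\in X$, by $(a_n)$ there is $c\in C_n$ with $\rho_n(c,\pi_nx)<\delta_n$. Choose $w\in D^2$ with $\pi_ng(w)=c$. By (6), $\rho(g(w),x)\le\delta_n$. As $\delta_n\to0$, the compact set $g(D^2)$ is dense in $X$, so $g(D^2)=X$. The same holds for $\beta$.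

**Step 3 (this step shows that no point of $X$ is a $Z_2$-point).** Let $x\in X$. One of the loops, say $\alpha$, misses $x$. By Step 2 it bounds no disc in $X\setminus\{x\}$, so it is not null-homotopic there. By Lemma 2, $x$ is not a $Z_2$-point of the compact AR $X$.

This proves Theorem 4: $X$ is a compact absolute retract, all points of $X\times\mathbb I$ are $Z_\infty$-points, and $X$ has no $Z_2$-point. The answer to the Question is negative. $\blacksquare$
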